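\title{The signature modulo 8 of fibrations\\ with monodromy trivial modulo 2}

\begin{abstract}
Let $F\to E\to B$ be a fibration of connected, finite, compatibly oriented Poincar\'e complexes with $\dim F=2m$ and $\dim B=2n$. Klaus and Teichner conjectured that $\sigma(E)\equiv\sigma(F)\sigma(B)$ modulo $8$ if $\pi_1(B)$ acts trivially on $H^m(F;\mathbb{Z}/2)$. We prove this, assuming only that $\pi_1(B)$ acts trivially on $(H^m(F;\mathbb{Z})/\mathrm{torsion})\otimes\mathbb{Z}/2$. The Serre spectral sequence reduces the statement to one about the signature of $B$ with coefficients in a unimodular lattice. Two such coefficient lattices that agree modulo $2$ are glued to a third one, and a cochain computation with Steenrod's $\cup_1$-product shows that the intersection form of $B$ with coefficients in the glued lattice is even.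
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be an oriented Poincar\'e complex of dimension $d$, that is, a finite complex with a fundamental class $[M]$ for which Poincar\'e duality holds as it does for a closed oriented $d$-manifold; the definition is recalled in Section~\ref{sec:prelim}. If $d=4k$, the \emph{signature} $\sigma(M)\in\mathbb{Z}$ is the signature of the nondegenerate symmetric form $(u,v)\mapsto\langle u\cup v,[M]\rangle$ on $H^{2k}(M;\mathbb{R})$. If $4$ does not divide $d$, then $\sigma(M)=0$ by definition.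

The signature is multiplicative for products. Let $\dim F=2m$ and $\dim B=2n$ with $m+n$ even. In the K\"unneth decomposition of $H^{m+n}(B\times F;\mathbb{R})$ the summand that contains $H^p(B;\mathbb{R})$ pairs only with the summand that contains $H^{2n-p}(B;\mathbb{R})$. The summands with $p\neq n$ therefore contribute nothing to the signature, and what remains is $H^n(B;\mathbb{R})\otimes H^m(F;\mathbb{R})$ with $(-1)^{mn}$ times the tensor product form. For $m,n$ even its signature is $\sigma(B)\sigma(F)$. For $m,n$ odd both factors are skew-symmetric, a half-dimensional isotropic subspace of one factor gives one of the tensor product, and the signature is $0$.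

For a fibration $F\to E\to B$ a loop in $B$ determines a homotopy class of self-equivalences of $F$, so $\pi_1(B)$ acts on the cohomology ring of $F$. This monodromy action is the new feature. For fiber bundles of closed, connected, compatibly oriented manifolds, Chern, Hirzebruch and Serre proved that $\sigma(E)=\sigma(F)\sigma(B)$ if $F$ and $B$ are even-dimensional and $\pi_1(B)$ acts trivially on $H^*(F;\mathbb{Q})$, and Hambleton, Korzeniewski and Ranicki proved that $\sigma(E)\equiv\sigma(F)\sigma(B)$ modulo $4$ with no condition on the action. The following conjecture, which we take from Rovi's paper \cite{Rovi}, asks what triviality of the action modulo $2$ gives. We write $\mathbb{F}_2=\mathbb{Z}/2$.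

\medskip
\noindent\textbf{Conjecture} (Klaus and Teichner)\textbf{.} \emph{Let $F\to E\to B$ be a fibration of connected finite oriented Poincar\'e complexes of dimensions $2m$, $2m+2n$ and $2n$, where the orientation of $E$ is the one induced by those of $F$ and $B$. If $\pi_1(B)$ acts trivially on $H^m(F;\mathbb{F}_2)$, then $\sigma(E)\equiv\sigma(F)\sigma(B)$ modulo $8$.}
\medskip

The induced orientation is described in Section~\ref{sec:fibration}; for a product it is $[B]\times[F]$. We prove the conjecture in the following form.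

\begin{theorem}\label{thm:fibration}
Let $F\to E\to B$ be a fibration of connected finite oriented Poincar\'e complexes of dimensions $2m$, $2m+2n$ and $2n$, where the orientation of $E$ is the one induced by those of $F$ and $B$. Put $V=H^m(F;\mathbb{Z})/\mathrm{torsion}$. If $\pi_1(B)$ acts trivially on $V/2V$, then
\[
\sigma(E)\equiv\sigma(F)\sigma(B)\pmod 8 .
\]
\end{theorem}

Theorem~\ref{thm:fibration} implies the conjecture. The long exact sequence of $0\to\mathbb{Z}\xrightarrow{2}\mathbb{Z}\to\mathbb{F}_2\to0$ gives an injection $H^m(F;\mathbb{Z})\otimes\mathbb{F}_2\to H^m(F;\mathbb{F}_2)$, and there is a surjection $H^m(F;\mathbb{Z})\otimes\mathbb{F}_2\to V/2V$. Both maps are natural for self-maps of $F$, hence equivariant. So if the action on $H^m(F;\mathbb{F}_2)$ is trivial, then so is the action on $V/2V$.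

Only $B$, the group $V$, its cup product form and its monodromy enter the proof, so we isolate these data. A \emph{lattice of sign} $\epsilon=\pm1$ is a finitely generated free abelian group $V$ with a bilinear form $\lambda\colon V\times V\to\mathbb{Z}$ that satisfies $\lambda(w,v)=\epsilon\lambda(v,w)$ and is unimodular: the adjoint $V\to\operatorname{Hom}(V,\mathbb{Z})$ is bijective, or equivalently the Gram matrix has determinant $\pm1$. For $\epsilon=1$ we write $\sigma(V)$ for the signature of $\lambda$. A \emph{$\pi$-lattice} is a lattice with an action of the group $\pi$ by isometries. Let $B$ be connected and oriented of dimension $2n$, let $\pi=\pi_1(B)$, and let $V$ be a $\pi$-lattice of sign $(-1)^n$, regarded as a local coefficient system on $B$. Cup product followed by $\lambda$ gives the form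
\begin{equation}\label{eq:form}
H^n(B;V)\times H^n(B;V)\to\mathbb{Z},\qquad (x,x')\mapsto\langle\lambda(x\cup x'),[B]\rangle .
\end{equation}
It is symmetric, because the sign $(-1)^{n\cdot n}$ of the cup product cancels the sign $(-1)^n$ of $\lambda$. The \emph{twisted signature} $\sigma(B;V)$ is its signature over $\mathbb{R}$. We shall see that $\sigma(E)=(-1)^{mn}\sigma(B;V)$ for the lattice $V$ of Theorem~\ref{thm:fibration} when $m+n$ is even (Proposition~\ref{prop:serre}). The main point is then the following theorem.

\begin{theorem}\label{thm:lattice}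
Let $B$ be a connected finite oriented Poincar\'e complex of dimension $2n$ with $\pi=\pi_1(B)$, and let $V$ be a $\pi$-lattice of sign $(-1)^n$ such that $\pi$ acts trivially on $V/2V$. Then $\sigma(B;V)\equiv0$ modulo $8$ if $n$ is odd, and $\sigma(B;V)\equiv\sigma(V)\sigma(B)$ modulo $8$ if $n$ is even.
\end{theorem}

If $\pi$ acts trivially on $V$ itself, then \eqref{eq:form} is over $\mathbb{R}$ the tensor product form on $H^n(B;\mathbb{R})\otimes V$, and as for products both congruences are equalities. Theorem~\ref{thm:lattice} says that an action that is invisible modulo $2$ is invisible to the signature modulo $8$.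

The link between the moduli $2$ and $8$ is that a symmetric lattice on which all squares $\lambda(v,v)$ are even has signature divisible by $8$, and that the parity of a square is computed in cohomology with $\mathbb{F}_2$-coefficients. When all squares in $V$ are even, and in particular when $n$ is odd, this settles Theorem~\ref{thm:lattice} in a few lines (Section~\ref{sec:prelim}). When $n$ is even and $V$ has vectors of odd square, the form \eqref{eq:form} need not be even, as $V=\mathbb{Z}$ and $B=\mathbb{CP}^2$ show. We then compare two actions on $V$ by gluing $V$ and $-V$ along $V/2V$ to an even lattice $L$. The action on $L/2L$ is no longer trivial, and the parity of the form on $H^n(B;L)$ is governed by a class that involves $Sq^{n-1}$. Section~\ref{sec:rankone} carries this out by hand in rank one, Section~\ref{sec:cupone} computes the class in general, and Section~\ref{sec:gluing} passes from the given action to the trivial one in two steps, in each of which the class vanishes. Section~\ref{sec:fibration} returns to fibrations.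

\section{Lattices, local coefficients and the even case}\label{sec:prelim}

\subsection{Two facts on signatures}

A lattice $(W,\lambda)$ is \emph{even} if $\lambda(w,w)$ is even for all $w$, and \emph{odd} otherwise. A lattice of sign $-1$ is even, since $\lambda(w,w)=-\lambda(w,w)$ forces $\lambda(w,w)=0$. For $\eta=\pm1$ let $\langle\eta\rangle$ be $\mathbb{Z}$ with the form $(a,a')\mapsto\eta aa'$, and let $-W$ be $W$ with the form $-\lambda$. A \emph{diagonal basis} of a symmetric lattice is a basis $e_1,\dots,e_r$ with $\lambda(e_i,e_j)=\eta_i\delta_{ij}$ and $\eta_i=\pm1$; then $\sigma(W)=\sum_i\eta_i$. We use one theorem from the classification of lattices \cite{Serre}: \emph{a symmetric lattice that is odd and indefinite has a diagonal basis.} For every symmetric lattice $W$ it applies to $W\oplus\langle1\rangle\oplus\langle-1\rangle$, which has the same signature as $W$.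

\begin{lemma}\label{lem:even}
An even symmetric lattice $W$ has signature divisible by $8$.
\end{lemma}

\begin{proof}
Let $W'=W\oplus\langle1\rangle\oplus\langle-1\rangle$ and $c=(0,1,1)\in W'$. Then $\lambda(c,c)=0$. For $w'=(w,a,b)$ we have $\lambda(c,w')=a-b\equiv\lambda(w,w)+a^2-b^2=\lambda(w',w')$ modulo $2$. Write $c=\sum_ic_ie_i$ in a diagonal basis of $W'$. Then $\eta_ic_i=\lambda(c,e_i)\equiv\lambda(e_i,e_i)=\eta_i$ modulo $2$, so every $c_i$ is odd. Odd squares are $1$ modulo $8$, so $0=\sum_i\eta_ic_i^2\equiv\sum_i\eta_i=\sigma(W)$ modulo $8$.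
\end{proof}

\begin{lemma}\label{lem:isotropic}
Let $W$ be a finite-dimensional real vector space with a nondegenerate symmetric form, and let $U$ be a subspace with $U\subset U^\perp$. Then the induced form on $U^\perp/U$ is nondegenerate and has the same signature as $W$.
\end{lemma}

\begin{proof}
The map $W\to U^*$ given by the form is onto; choose a subspace $U'$ that maps isomorphically to $U^*$. Then $U\cap U'=0$, and in dual bases $H=U\oplus U'$ has Gram matrix $\left(\begin{smallmatrix}0&I\\ I&*\end{smallmatrix}\right)$, so $H$ is nondegenerate and $W=H\oplus H^\perp$. A definite subspace of $H$ meets $U$ in $0$, so it has dimension at most $\frac12\dim H$; hence $\sigma(H)=0$ and $\sigma(W)=\sigma(H^\perp)$. The map $H^\perp\to U^\perp/U$ preserves the forms and is injective, since $H^\perp\cap H=0$, and both sides have dimension $\dim W-2\dim U$.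
\end{proof}

\subsection{Poincar\'e complexes and twisted cochains}

Let $B$ be a connected finite complex with universal cover $\widetilde B$ and $\pi=\pi_1(B)$. For a left $\mathbb{Z}\pi$-module $A$, the groups $H^*(B;A)$ and $H_*(B;A)$ are computed by $\operatorname{Hom}_{\mathbb{Z}\pi}(C_*(\widetilde B),A)$ and $C_*(\widetilde B)\otimes_{\mathbb{Z}\pi}A$, where in the tensor product $g\in\pi$ acts on chains from the right as $g^{-1}$. We call $B$ an \emph{oriented Poincar\'e complex of dimension $d$}, in the sense of Wall, if a class $[B]\in H_d(B;\mathbb{Z})$ is given such that $-\cap[B]\colon H^p(B;A)\to H_{d-p}(B;A)$ is an isomorphism for all $p$ and all $\mathbb{Z}\pi$-modules $A$. In particular $H^p(B;A)=0$ for $p>d$, even if $B$ has cells above dimension $d$. All invariants in this paper depend only on the homotopy type, so we may and do assume that $B$ is a finite simplicial complex with totally ordered vertices.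

We need an explicit cochain model. Choose a lift $\tilde v\in\widetilde B$ of every vertex $v$. For vertices $v\le w$ of a common simplex let $\gamma(vw)\in\pi$ be the element such that the lift of the edge $vw$ that starts at $\tilde v$ ends at $\gamma(vw)\tilde w$. Then $\gamma(uv)\gamma(vw)=\gamma(uw)$ for $u\le v\le w$ in a common simplex. An equivariant cochain is determined by its values on those lifts of the simplices $v_0<\dots<v_p$ that start at $\tilde v_0$. So a $p$-cochain with values in $A$ is a function $x$ from the $p$-simplices of $B$ to $A$. The face opposite to $v_0$ starts at $\gamma(v_0v_1)\tilde v_1$ and the back face $v_p\ldots v_{p+q}$ starts at $\gamma(v_0v_p)\tilde v_p$, which gives the formulas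
\begin{align}
(\delta x)(v_0\ldots v_{p+1})&=\gamma(v_0v_1)\,x(v_1\ldots v_{p+1})+\sum_{i\ge1}(-1)^ix(v_0\ldots\widehat{v_i}\ldots v_{p+1}),\label{eq:coboundary}\\
\theta(x\cup x')(v_0\ldots v_{p+q})&=\theta\bigl(x(v_0\ldots v_p),\ \gamma(v_0v_p)\,x'(v_p\ldots v_{p+q})\bigr)\label{eq:cup}
\end{align}
for the coboundary and for the cup product associated with an equivariant bilinear pairing $\theta$ of coefficient modules. For trivial coefficients in a ring, paired by multiplication, these are the usual formulas and we write $x\cup x'$. A homomorphism $t\colon\pi\to\mathbb{F}_2$ defines the $1$-cocycle $vw\mapsto t(\gamma(vw))$, and this identifies $\operatorname{Hom}(\pi,\mathbb{F}_2)$ with $H^1(B;\mathbb{F}_2)$. We denote the homomorphism, the cocycle and the class by the same letter.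

\begin{lemma}\label{lem:duality}
Let $B$ be an oriented Poincar\'e complex of dimension $d$, let $R$ be $\mathbb{Z}$ or $\mathbb{R}$, let $W$ be a finitely generated free $R$-module with an $R$-linear action of $\pi$, and let $W^*=\operatorname{Hom}_R(W,R)$ with $(g\varphi)(w)=\varphi(g^{-1}w)$. Cup product, the evaluation $W^*\times W\to R$ and evaluation on $[B]$ define an isomorphism
\[
H^p(B;W^*)/\mathrm{torsion}\ \longrightarrow\ \operatorname{Hom}_R\bigl(H^{d-p}(B;W),R\bigr).
\]
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}_{\mathbb{Z}\pi}(C_*(\widetilde B),W^*)=\operatorname{Hom}_R(C_*(\widetilde B)\otimes_{\mathbb{Z}\pi}W,R)$, and $C_*(\widetilde B)\otimes_{\mathbb{Z}\pi}W$ is a complex of finitely generated free $R$-modules because $B$ is finite. The universal coefficient theorem gives $H^p(B;W^*)/\mathrm{torsion}\cong\operatorname{Hom}_R(H_p(B;W),R)$. Compose this with the dual of the isomorphism $-\cap[B]\colon H^{d-p}(B;W)\to H_p(B;W)$. Since $\langle\varphi\cup x,[B]\rangle=\pm\langle\varphi,x\cap[B]\rangle$, with a sign that depends only on the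 degrees, the composite is the map in the statement up to sign.
\end{proof}

\begin{lemma}\label{lem:twisted}
Let $\dim B=2n$ and let $V,V_1,V_2$ be $\pi$-lattices of sign $(-1)^n$.
\begin{enumerate}
\item[(a)] If $\langle\lambda(x\cup x),[B]\rangle$ is even for all $x\in H^n(B;V)$, then $8$ divides $\sigma(B;V)$.
\item[(b)] The number $\sigma(B;V)$ depends only on $V\otimes\mathbb{R}$ with its action and its form up to a positive factor. Also $\sigma(B;V_1\oplus V_2)=\sigma(B;V_1)+\sigma(B;V_2)$ and $\sigma(B;-V)=-\sigma(B;V)$, and for $n$ even $\sigma(B;\langle1\rangle)=\sigma(B)$ if the action on $\langle1\rangle$ is trivial.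
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\lambda$ is unimodular and invariant, its adjoint is an equivariant isomorphism $V\cong V^*$. By Lemma~\ref{lem:duality}, the form \eqref{eq:form} makes $H^n(B;V)/\mathrm{torsion}$ a symmetric lattice. It is even by assumption, and Lemma~\ref{lem:even} applies.

(b) As $B$ is finite, $C^*(B;V)\otimes\mathbb{R}=C^*(B;V\otimes\mathbb{R})$, so $H^n(B;V)\otimes\mathbb{R}=H^n(B;V\otimes\mathbb{R})$. All claims follow from \eqref{eq:cup}.
\end{proof}

\subsection{Even lattices}

By \eqref{eq:cup}, reduction modulo $2$ of the coefficients commutes with cup products. So the parity in Lemma~\ref{lem:twisted}(a) can be computed from the image of $x$ in $H^n(B;V/2V)$. If the action on $V/2V$ is trivial, this is untwisted cohomology.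

\begin{proposition}\label{prop:evencase}
Let $\dim B=2n$ and let $V$ be an even $\pi$-lattice of sign $(-1)^n$ such that $\pi$ acts trivially on $V/2V$. Then $8$ divides $\sigma(B;V)$.
\end{proposition}

\begin{proof}
Let $e_1,\dots,e_r$ be a basis of $V$ and let $x\in H^n(B;V)$. Its image in $H^n(B;V/2V)=H^n(B;\mathbb{F}_2)\otimes V/2V$ is $\sum_ix_i\otimes e_i$ with $x_i\in H^n(B;\mathbb{F}_2)$. Since $\lambda(e_j,e_i)\equiv\lambda(e_i,e_j)$ modulo $2$, the reduction of $\lambda(x\cup x)$ is
\[
\sum_i\lambda(e_i,e_i)\,x_i^2+\sum_{i<j}\lambda(e_i,e_j)\,(x_ix_j+x_jx_i).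
\]
The first sum vanishes because $V$ is even, and the second because $H^*(B;\mathbb{F}_2)$ is commutative. Now apply Lemma~\ref{lem:twisted}(a).
\end{proof}

This proves Theorem~\ref{thm:lattice} for odd $n$. For even $n$ and even $V$ it also agrees with the theorem, since then $8$ divides $\sigma(V)$. What remains is the case of an odd symmetric lattice.

\section{The rank one case}\label{sec:rankone}

Let $n$ be even. The smallest odd lattice is $\langle1\rangle$. Its isometries are $\pm1$, both trivial modulo $2$, so an action is a character $\varepsilon=(-1)^t$ with $t\colon\pi\to\mathbb{F}_2$. Write $\mathbb{Z}_\varepsilon$ for the resulting $\pi$-lattice and $\mathbb{Z}$ for the one with trivial action. Theorem~\ref{thm:lattice} asserts that $\sigma(B;\mathbb{Z})-\sigma(B;\mathbb{Z}_\varepsilon)$ is divisible by $8$.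

This difference is the twisted signature of $\mathbb{Z}\oplus(-\mathbb{Z}_\varepsilon)$, with the form $aa'-bb'$, which is odd. But the pairs $(a,b)$ of even square are those with $a\equiv b$ modulo $2$, and on them the form is divisible by $2$. So let
\[
L=\{(a,b)\in\mathbb{Z}\oplus\mathbb{Z}_\varepsilon: a\equiv b \bmod 2\},\qquad\theta\bigl((a,b),(a',b')\bigr)=\tfrac12(aa'-bb').
\]
The vectors $u=(1,1)$ and $w=(1,-1)$ form a basis of $L$ with $\theta(u,u)=\theta(w,w)=0$ and $\theta(u,w)=1$. So $L$ is an even lattice, and $\sigma(B;L)=\sigma(B;\mathbb{Z})-\sigma(B;\mathbb{Z}_\varepsilon)$ by Lemma~\ref{lem:twisted}(b). An element $g$ with $t(g)=1$ acts by $(a,b)\mapsto(a,-b)$, which interchanges $u$ and $w$. We have gained evenness and lost triviality modulo $2$, so Proposition~\ref{prop:evencase} does not apply.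

There is a geometric reading, which we do not use later. Let $\widehat B\to B$ be the double cover defined by $t$, with deck transformation $T$. A cochain $\alpha u+\beta w$ with values in $L$ is an integral cochain on $\widehat B$ with values $\alpha$ and $\beta$ on the two lifts of a simplex. Since $\theta(\alpha u+\beta w,\alpha'u+\beta'w)=\alpha\beta'+\beta\alpha'$, the cochain $\theta(x\cup x')$ is the sum of $x\cup T^*x'$ over the two lifts. So we ask whether the form $x\cup T^*x'$ on the double cover is even.

The failure of triviality is mild. In the coordinates $y=\alpha+\beta$, $z=\beta$ on $L/2L=\mathbb{F}_2^2$ we have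
\[
g(y,z)=(y,\,z+t(g)y),\qquad\theta\bigl((y,z),(y',z')\bigr)=yz'+zy' ,
\]
so $L/2L$ is an extension of two trivial modules. By \eqref{eq:coboundary}, a cocycle $x=(y,z)$ is a pair of $\mathbb{F}_2$-cochains with $\delta y=0$ and $\delta z=t\cup y$. The problem of computing $\theta(x\cup x)$ modulo $2$ makes sense in every degree, so we try it in degree $1$, on a triangle with vertices $0,1,2$. Write $y_{01}$ for the value of $y$ on the edge $01$, and so on. The cocycle conditions are
\[
y_{02}=y_{01}+y_{12},\qquad z_{02}=z_{01}+z_{12}+t_{01}y_{12},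
\]
and \eqref{eq:cup} gives
\[
\theta(x\cup x)(012)=y_{01}(z_{12}+t_{01}y_{12})+z_{01}y_{12}=y_{01}z_{12}+z_{01}y_{12}+t_{01}y_{01}y_{12}.
\]
If $z$ were a cocycle, $y\cup z+z\cup y$ would be the coboundary of the edgewise product $zy$, the $1$-cochain with values $(zy)_{ij}=z_{ij}y_{ij}$. In our situation
\begin{align*}
\delta(zy)(012)&=z_{12}y_{12}+(z_{01}+z_{12}+t_{01}y_{12})(y_{01}+y_{12})+z_{01}y_{01}\\
&=y_{01}z_{12}+z_{01}y_{12}+t_{01}y_{01}y_{12}+t_{01}y_{12}^2 .
\end{align*}
The term $t_{01}y_{01}y_{12}$ that comes from the twist in the cup product cancels one of the two terms that come from $\delta z\neq0$, and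
\[
\theta(x\cup x)+\delta(zy)=t\cup(yy).
\]
In degree $1$ the edgewise square $yy$ equals $y$, and $t\cup y=\delta z$ is a coboundary, so $\theta(x\cup x)=0$ in cohomology.

In degree $n$ the edgewise product is replaced by the $\cup_1$-product, which measures the noncommutativity of the cup product on cochains. The square $yy$ becomes $y\cup_1y$, which represents $Sq^{n-1}y$, and one has to deduce $t\,Sq^{n-1}y=0$ from $ty=0$.

\section{The cup-one product and the square of a twisted class}\label{sec:cupone}

In this section $B$ is any connected finite simplicial complex with ordered vertices, and all coefficients are $\mathbb{F}_2$-vector spaces. For untwisted cochains $a,b$ of degrees $p,q\ge1$, Steenrod's $\cup_1$-product is the bilinear product of degree $p+q-1$ given by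
\begin{equation}\label{eq:cupone}
(a\cup_1b)(v_0\ldots v_{p+q-1})=\sum_{k=0}^{p-1}a(v_0\ldots v_k,v_{k+q}\ldots v_{p+q-1})\ b(v_k\ldots v_{k+q}).
\end{equation}
The sum runs over all intervals of $q+1$ consecutive vertices: $b$ is evaluated on the interval, and $a$ on the simplex with the interior vertices of the interval deleted. For $p=q=1$ this is the edgewise product.

\begin{lemma}\label{lem:cupone}
Let $a,b,c$ be cochains of positive degree.
\begin{enumerate}
\item[(i)] $\delta(a\cup_1b)=a\cup b+b\cup a+\delta a\cup_1b+a\cup_1\delta b$.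
\item[(ii)] \textup{(Hirsch)} $(a\cup b)\cup_1c=a\cup(b\cup_1c)+(a\cup_1c)\cup b$.
\item[(iii)] If $\deg a=1$ and $\deg b=q$, then $(a\cup_1b)(v_0\ldots v_q)=a(v_0v_q)\,b(v_0\ldots v_q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\deg a=p$, $\deg b=q$, $N=p+q$, and evaluate on a simplex with vertices $0,\dots,N$. Write $[k,l]$ for the simplex with vertices $k,k+1,\dots,l$, with $[k,l]$ empty for $l<k$, and write $[0,k][l,N]$ for the simplex whose vertices are those of $[0,k]$ and $[l,N]$. The terms of the left side are indexed by an omitted vertex $i$ and an interval of $q+1$ consecutive vertices of the face opposite to $i$, with end points $k<l$. If $k<i<l$, then $l-k=q+1$ and the term is $a([0,k][l,N])\,b([k,l]\setminus i)$. If $i\notin[k,l]$, then $l-k=q$ and the term is $a([0,k][l,N]\setminus i)\,b([k,l])$. The terms of the first kind are the terms of $a\cup_1\delta b$ in which the vertex omitted by $\delta$ is not an end point of the interval, and the terms of the second kind are the terms of $\delta a\cup_1b$ with the same property. It remains to add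 up the terms in which an end point is omitted. In $a\cup_1\delta b$ they are, for $0\le k\le p-1$,
\[
P_k=a([0,k][k{+}q{+}1,N])\,b([k{+}1,k{+}q{+}1]),\quad Q_k=a([0,k][k{+}q{+}1,N])\,b([k,k{+}q]),
\]
and in $\delta a\cup_1b$ they are, for $0\le k\le p$,
\[
P'_k=a([0,k{-}1][k{+}q,N])\,b([k,k{+}q]),\quad Q'_k=a([0,k][k{+}q{+}1,N])\,b([k,k{+}q]).
\]
Here $P_k=P'_{k+1}$ and $Q_k=Q'_k$ for $0\le k\le p-1$. What is left is $P'_0=a([q,N])\,b([0,q])$, the value of $b\cup a$, and $Q'_p=a([0,p])\,b([p,N])$, the value of $a\cup b$.

(ii) Let $s=\deg a$, $q=\deg c$, $p=\deg a+\deg b$, and consider the term of index $k$ in \eqref{eq:cupone} for $(a\cup b)\cup_1c$. If $k\ge s$, the gap lies in the back face and the term is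
\[
a(v_0\ldots v_s)\,b(v_s\ldots v_k,v_{k+q}\ldots v_{p+q-1})\,c(v_k\ldots v_{k+q});
\]
for $s\le k\le p-1$ these terms add up to $a\cup(b\cup_1c)$. If $k<s$, the gap lies in the front face and the term is
\[
a(v_0\ldots v_k,v_{k+q}\ldots v_{s+q-1})\,c(v_k\ldots v_{k+q})\,b(v_{s+q-1}\ldots v_{p+q-1});
\]
for $0\le k\le s-1$ these terms add up to $(a\cup_1c)\cup b$.

(iii) For $p=1$ the sum \eqref{eq:cupone} has the single term $k=0$.
\end{proof}

We recall the properties of the Steenrod squares $Sq^k\colon H^j(B;\mathbb{F}_2)\to H^{j+k}(B;\mathbb{F}_2)$ that we use. They are additive; $Sq^0$ is the identity; for $t$ of degree $1$ one has $Sq^1t=t^2$ and $Sq^kt=0$ for $k\ge2$; and the Cartan formula $Sq^k(xy)=\sum_{i+j=k}Sq^ix\,Sq^jy$ holds. For a cocycle $y$ of degree $n\geq1$ the cochain $y\cup_1y$ is a cocycle by Lemma~\ref{lem:cupone}(i), and by definition it represents $Sq^{n-1}[y]$.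

The module $L/2L$ of Section~\ref{sec:rankone} has the following generalization to rank $r$. Let $\Phi=(\Phi_{ij})$ be a homomorphism from $\pi$ to the additive group of symmetric $r\times r$ matrices over $\mathbb{F}_2$. Let $M_\Phi=\mathbb{F}_2^r\oplus\mathbb{F}_2^r$ with
\begin{equation}\label{eq:module}
g(y,z)=(y,\,z+\Phi(g)y),\qquad\theta\bigl((y,z),(y',z')\bigr)=\sum_i(y_iz_i'+z_iy_i').
\end{equation}
This is an action because $\Phi$ is additive. The form is invariant because $\Phi$ is symmetric: applying $g$ to both arguments adds $\sum_{i,j}\Phi_{ij}(g)(y_iy'_j+y_jy'_i)=0$. The projection $(y,z)\mapsto y$ is an equivariant map to the trivial module $\mathbb{F}_2^r$.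

\begin{proposition}\label{prop:square}
Let $n\ge1$ and $x\in H^n(B;M_\Phi)$, and let $y_1,\dots,y_r\in H^n(B;\mathbb{F}_2)$ be the components of the image of $x$ under the projection. Then
\[
\sum_j\Phi_{ij}\,y_j=0\ \text{ for all }i,\qquad\theta(x\cup x)=\sum_i\Phi_{ii}\,Sq^{n-1}y_i\in H^{2n}(B;\mathbb{F}_2).
\]
\end{proposition}

\begin{proof}
Represent $x$ by a cocycle $(y,z)$ with components $y_i,z_i$. In \eqref{eq:coboundary} the factor $\gamma(v_0v_1)$ adds $\sum_j\Phi_{ij}(v_0v_1)\,y_j(v_1\ldots v_{n+1})$ to the $i$th component of $\delta z$. So the cocycle condition reads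
\[
\delta y_i=0,\qquad\delta z_i=\sum_j\Phi_{ij}\cup y_j ,
\]
which gives the first claim. In \eqref{eq:cup} the factor $\gamma(v_0v_n)$ adds to $\theta(x\cup x)$ the term $\sum_{i,j}y_i(v_0\ldots v_n)\,\Phi_{ij}(v_0v_n)\,y_j(v_n\ldots v_{2n})$. By Lemma~\ref{lem:cupone}(iii) this is a $\cup_1$-product, and
\[
\theta(x\cup x)=\sum_i(y_i\cup z_i+z_i\cup y_i)+\sum_{i,j}(\Phi_{ij}\cup_1y_i)\cup y_j .
\]
To remove the commutators we add a coboundary. By parts (i) and (ii) of Lemma~\ref{lem:cupone},
\begin{align*}
\delta\Bigl(\sum_iz_i\cup_1y_i\Bigr)&=\sum_i(z_i\cup y_i+y_i\cup z_i)+\sum_{i,j}(\Phi_{ij}\cup y_j)\cup_1y_i\\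
&=\sum_i(z_i\cup y_i+y_i\cup z_i)+\sum_{i,j}\Phi_{ij}\cup(y_j\cup_1y_i)+\sum_{i,j}(\Phi_{ij}\cup_1y_i)\cup y_j .
\end{align*}
Adding the two formulas and using the symmetry of $\Phi$, we see that $\theta(x\cup x)$ is cohomologous to
\[
\sum_{i,j}\Phi_{ij}\cup(y_j\cup_1y_i)=\sum_i\Phi_{ii}\cup(y_i\cup_1y_i)+\sum_{i<j}\Phi_{ij}\cup(y_i\cup_1y_j+y_j\cup_1y_i).
\]
The first sum represents $\sum_i\Phi_{ii}\,Sq^{n-1}y_i$. In the second sum,
\[
y_i\cup_1y_j+y_j\cup_1y_i=(y_i+y_j)\cup_1(y_i+y_j)+y_i\cup_1y_i+y_j\cup_1y_j
\]
is a cocycle that represents $Sq^{n-1}(y_i+y_j)+Sq^{n-1}y_i+Sq^{n-1}y_j=0$. It is therefore a coboundary, and so is its product with the cocycle $\Phi_{ij}$.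
\end{proof}

\begin{corollary}\label{cor:vanish}
Let $n\ge1$. Suppose that $\Phi_{ii}=0$ for all $i$, or that $r=1$. Then $\theta(x\cup x)=0$ for all $x\in H^n(B;M_\Phi)$.
\end{corollary}

\begin{proof}
The first case is immediate from Proposition~\ref{prop:square}. Let $r=1$, $t=\Phi_{11}$ and $y=y_1$, so that $ty=0$. We show by induction that $t\,Sq^ky=0$ for all $k\ge0$. The case $k=0$ is the relation $ty=0$. For $k\ge1$ the Cartan formula gives $0=Sq^k(ty)=t\,Sq^ky+t^2Sq^{k-1}y$, so $t\,Sq^ky=t\cdot(t\,Sq^{k-1}y)=0$. Take $k=n-1$.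
\end{proof}

\begin{example}\label{ex:nonzero}
The square does not vanish for every $\Phi$. Let $B=S^1\times\mathbb{RP}^3$, with $H^*(B;\mathbb{F}_2)=\mathbb{F}_2[a,c]/(a^2,c^4)$ and $a,c$ of degree $1$. Let $n=r=2$, $\Phi=\left(\begin{smallmatrix}0&a\\ a&c\end{smallmatrix}\right)$, $y_1=c^2$, $y_2=ac$. The relations hold: $a\cdot ac=0$ and $a\cdot c^2+c\cdot ac=0$. So cochains $z_i$ with $\delta z_i=\sum_j\Phi_{ij}\cup y_j$ exist and define a class $x$. But $\theta(x\cup x)=c\,Sq^1(ac)=ac^3\ne0$.
\end{example}

\section{Gluing along $V/2V$ and the proof of Theorem~\ref{thm:lattice}}\label{sec:gluing}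

Let $(V,\lambda)$ be a symmetric lattice and $\rho$ an action of $\pi$ by isometries that is trivial on $V/2V$. Then $\rho(g)=1+2f(g)$ with an endomorphism $f(g)$ of $V$; this is the first use of the hypothesis. The reduction of $f$ modulo $2$ is the first-order deviation of $\rho$ from the trivial action. It has two properties.

\begin{lemma}\label{lem:firstorder}
Modulo $2$ we have $f(gh)\equiv f(g)+f(h)$ and $\lambda(a,f(g)b)\equiv\lambda(b,f(g)a)$ for all $g,h\in\pi$ and $a,b\in V$.
\end{lemma}

\begin{proof}
Expanding $(1+2f(g))(1+2f(h))$ gives $f(gh)=f(g)+f(h)+2f(g)f(h)$. Expanding $\lambda(\rho(g)a,\rho(g)b)=\lambda(a,b)$ gives $\lambda(f(g)a,b)+\lambda(a,f(g)b)=-2\lambda(f(g)a,f(g)b)$.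
\end{proof}

\begin{proposition}\label{prop:glue}
Let $B$ be a connected oriented Poincar\'e complex of dimension $2n$ with $n\ge2$ even. Let $(V,\lambda)$ be a symmetric lattice with a diagonal basis $e_1,\dots,e_r$, and let $\rho_\nu=1+2f_\nu$, $\nu=1,2$, be two actions of $\pi$ on $V$ by isometries that are trivial on $V/2V$, with $\pi$-lattices $V_1,V_2$. Suppose that $\lambda(e_i,f_1(g)e_i)\equiv\lambda(e_i,f_2(g)e_i)$ modulo $2$ for all $i$ and $g$, or that $r=1$. Then $\sigma(B;V_1)\equiv\sigma(B;V_2)$ modulo $8$.
\end{proposition}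

\begin{proof}
Put $\Phi_{ij}(g)=\lambda\bigl(e_i,(f_1(g)-f_2(g))e_j\bigr)\bmod2$. By Lemma~\ref{lem:firstorder}, $\Phi$ is a homomorphism to the symmetric matrices over $\mathbb{F}_2$, and the hypothesis is that of Corollary~\ref{cor:vanish}. Let
\[
L=\{(a,b)\in V_1\oplus V_2:a\equiv b\bmod2V\},\qquad\theta\bigl((a,b),(a',b')\bigr)=\tfrac12\bigl(\lambda(a,a')-\lambda(b,b')\bigr).
\]
The subgroup $L$ is invariant under $\pi$, because $\rho_1(g)a\equiv a\equiv b\equiv\rho_2(g)b$ modulo $2V$, and $\theta$ is invariant because $\lambda$ is. The map $(y,z)\mapsto(y+2z,y)$ identifies $V\oplus V$ with $L$, and in these coordinates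
\[
\theta\bigl((y,z),(y',z')\bigr)=\lambda(y,z')+\lambda(z,y')+2\lambda(z,z').
\]
So $\theta$ is integral with Gram matrix $\left(\begin{smallmatrix}0&\Lambda\\ \Lambda&2\Lambda\end{smallmatrix}\right)$, where $\Lambda$ is the Gram matrix of $\lambda$. Its determinant is $(-1)^r(\det\Lambda)^2=\pm1$, so $L$ is a $\pi$-lattice of sign $1=(-1)^n$. Since $(L,\theta)\otimes\mathbb{R}$ is $(V_1\oplus(-V_2))\otimes\mathbb{R}$ with the form scaled by $\frac12$, Lemma~\ref{lem:twisted}(b) gives $\sigma(B;L)=\sigma(B;V_1)-\sigma(B;V_2)$.

We identify $L/2L$. The element $g$ sends $(y+2z,y)$ to $(\rho_1(g)y+2\rho_1(g)z,\rho_2(g)y)$, whose coordinates are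
\[
g(y,z)=\bigl(\rho_2(g)y,\ \rho_1(g)z+(f_1(g)-f_2(g))y\bigr).
\]
Modulo $2$ this is $(y,z+(f_1(g)-f_2(g))y)$. As $\Lambda$ is congruent to the identity matrix modulo $2$, the matrix of $f_1(g)-f_2(g)$ in the basis $e_i$ reduces to $\Phi(g)$, and $\theta$ reduces to $\sum_i(y_iz_i'+z_iy_i')$. So $L/2L$ is the module $M_\Phi$ of \eqref{eq:module}. For $x\in H^n(B;L)$ with reduction $\bar x\in H^n(B;M_\Phi)$, Corollary~\ref{cor:vanish} gives $\langle\theta(x\cup x),[B]\rangle\equiv\langle\theta(\bar x\cup\bar x),[B]\rangle=0$ modulo $2$. By Lemma~\ref{lem:twisted}(a), $8$ divides $\sigma(B;L)$.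
\end{proof}

The gluing needs the two actions to agree on $V/2V$. For $\langle1\rangle\oplus\langle1\rangle$ with $\rho_1(g)$ interchanging $e_1,e_2$ and $\rho_2$ trivial, $g$ sends $(e_1,e_1)\in L$ to $(e_2,e_1)\notin L$.

One would like to take $\rho_2$ trivial at once. Then $\Phi$ is the full matrix of $f_1$, and Example~\ref{ex:nonzero} shows that the relations in Proposition~\ref{prop:square} do not by themselves kill $\sum_i\Phi_{ii}\,Sq^{n-1}y_i$ when $r\geq 2$. So we interpolate. An action by diagonal sign matrices can be chosen with the same diagonal entries of $f$ modulo $2$ as the given action, which is the first case of Proposition~\ref{prop:glue}, and it splits into lattices of rank one, which is the second case.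

\begin{example}
Let $V=\langle1\rangle\oplus\langle1\rangle\oplus\langle-1\rangle$ and $e=e_1+e_2+e_3$, so $\lambda(e,e)=1$. The reflection $v\mapsto v-2\lambda(v,e)e$ is $1+2f$ with $\lambda(e_i,fe_j)=-\lambda(e_i,e)\lambda(e_j,e)=\pm1$ for all $i,j$. The diagonal sign matrix that replaces it is $-1=1+2(-1)$, and $\Phi$ has entries $0$ on the diagonal and $1$ off the diagonal.
\end{example}

The $\cup_1$-product needs positive degrees, so $n=0$ is treated separately. Here duality with coefficients in a module that is not a lattice is used.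

\begin{lemma}\label{lem:zero}
A connected oriented Poincar\'e complex $B$ of dimension $0$ is simply connected.
\end{lemma}

\begin{proof}
For every $\mathbb{Z}\pi$-module $A$ we have $H^1(B;A)\cong H_{-1}(B;A)=0$, and $H^1(\pi;A)$ injects into $H^1(B;A)$. So every crossed homomorphism $c\colon\pi\to A$, that is, every map with $c(gh)=c(g)+g\,c(h)$, has the form $c(g)=ga-a$ for some $a\in A$. Let $A=I\subset\mathbb{Z}\pi$ be the augmentation ideal and $c(g)=g-1$; indeed $gh-1=(g-1)+g(h-1)$. Then $g-1=ga-a$ for some $a\in I$ and all $g$, so $1-a\in\mathbb{Z}\pi$ is invariant under left multiplication by $\pi$ and has augmentation $1$. All coefficients of an invariant element are equal. Since $1-a\neq0$ has finite support, $\pi$ is finite and $1-a=k\sum_gg$ with $k\in\mathbb{Z}$. The augmentation gives $k|\pi|=1$, so $|\pi|=1$.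
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lattice}]
For $n$ odd, $V$ has sign $-1$ and is even, so Proposition~\ref{prop:evencase} applies. For $n=0$ the action is trivial by Lemma~\ref{lem:zero}, so $H^0(B;V)=V$. By duality $[B]$ is $\pm1$ times the class of a point, so $\sigma(B)=\pm1$ and \eqref{eq:form} is $\pm\lambda$ with the same sign. Hence $\sigma(B;V)=\sigma(V)\sigma(B)$.

Let $n\ge2$ be even. Replace $V$ by $V\oplus\langle1\rangle\oplus\langle-1\rangle$ with trivial action on the new summands. This preserves $\sigma(V)$ and the triviality of the action modulo $2$, and it preserves $\sigma(B;V)$ by Lemma~\ref{lem:twisted}(b). Now $V$ has a diagonal basis $e_1,\dots,e_r$ with $\lambda(e_i,e_i)=\eta_i$. Write the action as $1+2f$ and put $t_i(g)=\lambda(e_i,f(g)e_i)\bmod2$. By Lemma~\ref{lem:firstorder} each $t_i\colon\pi\to\mathbb{F}_2$ is a homomorphism. Let $\varepsilon_i=(-1)^{t_i}$, and let $V'$ be the lattice $V$ with the action $ge_i=\varepsilon_i(g)e_i$, which is isometric and trivial modulo $2$.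

The action on $V'$ is $1+2f'$ with $f'(g)e_i=\frac12(\varepsilon_i(g)-1)e_i$, which is $0$ if $t_i(g)=0$ and $-e_i$ if $t_i(g)=1$. So $\lambda(e_i,f'(g)e_i)\equiv t_i(g)$ modulo $2$, and the first case of Proposition~\ref{prop:glue} gives $\sigma(B;V)\equiv\sigma(B;V')$ modulo $8$. The $\pi$-lattice $V'$ is the orthogonal sum of the $\mathbb{Z}_{\varepsilon_i}$ with their forms multiplied by $\eta_i$, and the case $r=1$ of Proposition~\ref{prop:glue} gives $\sigma(B;\mathbb{Z}_{\varepsilon_i})\equiv\sigma(B;\mathbb{Z})=\sigma(B)$ modulo $8$. With Lemma~\ref{lem:twisted}(b),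
\[
\sigma(B;V)\equiv\sigma(B;V')=\sum_i\eta_i\,\sigma(B;\mathbb{Z}_{\varepsilon_i})\equiv\sum_i\eta_i\,\sigma(B)=\sigma(V)\sigma(B)\pmod8.\qedhere
\]
\end{proof}

\section{The signature of a fibration}\label{sec:fibration}

Let $F\to E\to B$ be as in Theorem~\ref{thm:fibration}, for the moment with no condition on the monodromy, and put $N=m+n$. We express $\sigma(E)$ as a twisted signature by the argument of Chern, Hirzebruch and Serre, carried out with local coefficients. The K\"unneth decomposition of the introduction is replaced by the Serre spectral sequence with real coefficients, of which we use the following properties.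
\begin{enumerate}
\item[(S1)] $E_2^{p,q}=H^p(B;H^q(F;\mathbb{R}))$ with the monodromy action on the coefficients, $d_k\colon E_k^{p,q}\to E_k^{p+k,q-k+1}$, and $E_{k+1}=\ker d_k/\operatorname{im}d_k$.
\item[(S2)] Each page is a bigraded algebra, $d_k(xy)=(d_kx)y+(-1)^{p+q}x\,d_ky$ for $x\in E_k^{p,q}$, and the product on $E_{k+1}$ is induced from that on $E_k$. The product $E_2^{p,q}\times E_2^{p',q'}\to E_2^{p+p',q+q'}$ is $(-1)^{qp'}$ times the cup product associated with the cup product pairing $H^q(F;\mathbb{R})\times H^{q'}(F;\mathbb{R})\to H^{q+q'}(F;\mathbb{R})$.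
\item[(S3)] There is a finite decreasing filtration $\mathcal{F}^p$ of $H^*(E;\mathbb{R})$ with $\mathcal{F}^p\cdot\mathcal{F}^{p'}\subset\mathcal{F}^{p+p'}$ and $\mathcal{F}^pH^j/\mathcal{F}^{p+1}H^j=E_\infty^{p,j-p}$, and the product on $E_\infty$ is the induced one.
\end{enumerate}
By (S2) all pages are graded commutative for the total degree: on $E_2$, interchanging two factors gives the sign $(-1)^{pp'+qq'+qp'+q'p}=(-1)^{(p+q)(p'+q')}$. By duality in $B$ and $F$, $E_k^{p,q}=0$ unless $0\le p\le2n$ and $0\le q\le2m$.

\begin{lemma}\label{lem:corner}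
The group $\pi$ acts trivially on $H^{2m}(F;\mathbb{Z})\cong\mathbb{Z}$. All differentials into total degree $2N$ vanish, and $H^{2N}(E;\mathbb{R})=E_\infty^{2n,2m}=E_2^{2n,2m}=H^{2n}(B;H^{2m}(F;\mathbb{R}))$.
\end{lemma}

\begin{proof}
The only term of total degree $2N$ that can be nonzero is $E_k^{2n,2m}$, and there is none of total degree $2N+1$. So $E_\infty^{2n,2m}=H^{2N}(E;\mathbb{R})\cong\mathbb{R}$ is a quotient of $E_2^{2n,2m}\cong H_0(B;A)$, where $A=H^{2m}(F;\mathbb{R})\cong\mathbb{R}$. The group $\pi$ acts on $A$ by signs, and $H_0(B;A)$ is the quotient of $A$ by all elements $ga-a$. If some $g$ acted as $-1$, this quotient would be $0$, a contradiction. So the action is trivial, $E_2^{2n,2m}\cong\mathbb{R}$, and no nonzero differential can hit this term.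
\end{proof}

The orientation of $E$ is \emph{induced} by those of $F$ and $B$ if, under the identification in Lemma~\ref{lem:corner}, evaluation on $[E]$ is evaluation of the coefficients on $[F]$ followed by evaluation on $[B]$. This is where the hypothesis on orientations enters; reversing $[E]$ alone would change the sign of $\sigma(E)$. We use this evaluation to identify $E_k^{2n,2m}$ with $\mathbb{R}$ for all $k\geq 2$.

\begin{proposition}\label{prop:serre}
The group $V=H^m(F;\mathbb{Z})/\mathrm{torsion}$ with the form $\lambda(a,b)=\langle a\cup b,[F]\rangle$ and the monodromy action is a $\pi$-lattice of sign $(-1)^m$. If $m+n$ is even, then $\sigma(E)=(-1)^{mn}\sigma(B;V)$.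
\end{proposition}

\begin{proof}
The form $\lambda$ is unimodular by Lemma~\ref{lem:duality} for $F$ and $W=\mathbb{Z}$. It is invariant because $\pi$ acts by ring automorphisms that fix $H^{2m}(F;\mathbb{Z})$. Now let $N=m+n$ be even, so that $V$ has sign $(-1)^n$. On $E_k$ let $\langle x,y\rangle\in\mathbb{R}$ be the component of $xy$ in $E_k^{2n,2m}$. This pairs $E_k^{p,q}$ nontrivially only with $E_k^{2n-p,2m-q}$. Let $E_k^{(j)}$ be the part of total degree $j$. The pairing is symmetric on $E_k^{(N)}$ because $N$ is even. The plan is to show that every page satisfies Poincar\'e duality and that passing to the next page is a reduction as in Lemma~\ref{lem:isotropic}.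

\emph{The pairings $E_k^{p,q}\times E_k^{2n-p,2m-q}\to\mathbb{R}$ are perfect.} For $k=2$, duality in $F$ gives an equivariant isomorphism $H^{q}(F;\mathbb{R})\cong H^{2m-q}(F;\mathbb{R})^*$, and Lemma~\ref{lem:duality} with $R=\mathbb{R}$ applies. Suppose the claim holds for $k$. Let $x\in E_k^{(j-1)}$ and $y\in E_k^{(2N-j)}$. By Lemma~\ref{lem:corner}, $d_k(xy)=0$, so $\langle d_kx,y\rangle=\pm\langle x,d_ky\rangle$. Hence $y$ annihilates $\operatorname{im}d_k\cap E_k^{(j)}$ if and only if $d_ky$ annihilates $E_k^{(j-1)}$, that is, if and only if $d_ky=0$. So in complementary total degrees the annihilator of $\operatorname{im}d_k$ is $\ker d_k$. Taking annihilators again, the annihilator of $\ker d_k$ is $\operatorname{im}d_k$. Therefore the pairing induced on $\ker d_k/\operatorname{im}d_k$ is nondegenerate, and since it respects the bigrading, the claim holds for $k+1$.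

\emph{The terms $E_2^{n,m}$ and $E_\infty^{n,m}$ have the same signature.} In $E_k^{(N)}$ the subspace $U=\operatorname{im}d_k\cap E_k^{(N)}$ has $U^\perp=\ker d_k\cap E_k^{(N)}\supset U$, so $E_k^{(N)}$ and $E_{k+1}^{(N)}=U^\perp/U$ have the same signature by Lemma~\ref{lem:isotropic}. On each page, $\bigoplus_{p>n}E_k^{p,N-p}$ has annihilator $\bigoplus_{p\ge n}E_k^{p,N-p}$, since $E_k^{p,N-p}$ is dual to $E_k^{2n-p,N-(2n-p)}$. By Lemma~\ref{lem:isotropic} again, $E_k^{(N)}$ has the signature of $E_k^{n,m}$.

\emph{The signature of $E_\infty^{n,m}$ is $\sigma(E)$.} Write $\mathcal{F}^p$ for the filtration of $H^N(E;\mathbb{R})$. The product $\mathcal{F}^{n+1}\cdot\mathcal{F}^n$ lies in $\mathcal{F}^{2n+1}H^{2N}(E;\mathbb{R})=0$, so $\mathcal{F}^n\subset(\mathcal{F}^{n+1})^\perp$. Put $h_p=\dim E_\infty^{p,N-p}$. Perfectness on $E_\infty$ gives $h_p=h_{2n-p}$, so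
\[
\dim\mathcal{F}^{n+1}+\dim\mathcal{F}^n=\sum_{p<n}h_p+\sum_{p\ge n}h_p=\dim H^N(E;\mathbb{R}).
\]
The form on $H^N(E;\mathbb{R})$ is nondegenerate, so $(\mathcal{F}^{n+1})^\perp=\mathcal{F}^n$. By Lemma~\ref{lem:isotropic}, $\sigma(E)$ is the signature of $\mathcal{F}^n/\mathcal{F}^{n+1}=E_\infty^{n,m}$, and by (S3) the form on this quotient is the pairing of $E_\infty$.

So $\sigma(E)$ is the signature of $E_2^{n,m}=H^n(B;V\otimes\mathbb{R})$, on which the pairing is $(-1)^{mn}$ times the form \eqref{eq:form} by (S2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibration}]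
If $m+n$ is odd, then $4$ does not divide $\dim E=2(m+n)$, so $\sigma(E)=0$; also one of $2m$, $2n$ is not divisible by $4$, so $\sigma(F)\sigma(B)=0$. If $m$ and $n$ are odd, then $\sigma(F)=\sigma(B)=0$, and $\sigma(E)=-\sigma(B;V)\equiv0$ modulo $8$ by Proposition~\ref{prop:serre} and Theorem~\ref{thm:lattice}. If $m$ and $n$ are even, then $\sigma(V)=\sigma(F)$, and the same two results give $\sigma(E)=\sigma(B;V)\equiv\sigma(V)\sigma(B)=\sigma(F)\sigma(B)$ modulo $8$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rovi}
Carmen Rovi, \emph{The signature modulo 8 of fibre bundles}, arXiv:1507.08328 (2015).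

\bibitem{Serre}
Serre, \emph{A Course in Arithmetic}, Ch.~V.

\end{thebibliography}
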